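
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Exchange rings whose nilpotent elements form a subring but not an ideal}


\begin{abstract}
A ring is called NR if its nilpotent elements form a subring, and NI if they form an ideal. We show that an NR exchange ring need not be NI: over every field there is a local algebra with identity that is NR but not NI. The example is built from a division ring that carries a ``valuation'' with values in the group of increasing homeomorphisms of the real line; nilpotency becomes the statement that a graph lies above the diagonal on a fixed interval. In the other direction, we show that an NR ring whose nilpotent elements lie in the Jacobson radical becomes, after division by its largest nil ideal, either reduced or of unbounded index of nilpotence. Hence an NR exchange ring of bounded index is NI.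
\end{abstract}

\section{The question and the results}

Rings are associative and need not have an identity. For a ring $R$ let $\operatorname{Nil}(R)$ be its set of nilpotent elements and $J(R)$ its Jacobson radical. The ring $R$ is an \emph{NR ring} if $\operatorname{Nil}(R)$ is a subring, and an \emph{NI ring} if $\operatorname{Nil}(R)$ is an ideal. In a commutative ring both hold. In a noncommutative ring, sums and products of nilpotent elements need not be nilpotent; NR says that they are, and NI says in addition that multiplying a nilpotent element by an arbitrary element keeps it nilpotent.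

NR does not imply NI. For a field $F$, the ring $R=F\langle x,y\rangle/(x^2)$ has $\operatorname{Nil}(R)=Fx+xRx$, a subring \cite{Ster}; it is not an ideal, since $x$ is nilpotent while every power of $xy$ is a nonzero monomial. The situation might change for exchange rings. A ring $R$ is an \emph{exchange ring} (in Ara's definition) if for every $x\in R$ there are an idempotent $e\in R$ and elements $r,s\in R$ with
\begin{equation}\label{eq:exchange}
e=rx=x+s-sx .
\end{equation}
For rings with identity this is equivalent to the usual condition: for every $a\in R$ there is an idempotent $e\in aR$ with $1-e\in(1-a)R$. If $R$ is an NR exchange ring, then $\operatorname{Nil}(R)\subseteq J(R)$ \cite{Ster}. So the nilpotent elements of such a ring lie in an ideal with strong properties, and \v{S}ter \cite{Ster} asks: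

\begin{center}
\emph{Is every NR exchange ring an NI ring?}
\end{center}

There is a good reason to guess yes. If $a$ is nilpotent and $j\in J(R)$, then $1+j$ is invertible in the unitization $R^1=\mathbb Z\oplus R$, so all the conjugates $(1+j)a(1+j)^{-1}$ are nilpotent elements of $R$. In an NR ring all sums and products of these conjugates are nilpotent too, which is a great deal of information about the products $aja$. Theorem~\ref{thm:B} shows that this information suffices when the index of nilpotence is bounded. In general, however, it does not, and the answer to the question is no.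

Recall that a \emph{radical ring} is a ring $R$ with $R=J(R)$. Equivalently, for every $x\in R$ there is $x'\in R$ with $x+x'+xx'=x+x'+x'x=0$, that is, $(1+x)(1+x')=(1+x')(1+x)=1$ in $R^1$. A radical ring is an exchange ring: applied to $-x$, this gives $x'\in R$ with $(1+x')(1-x)=1$, so $s=-x'$ satisfies $x+s-sx=0$, and \eqref{eq:exchange} holds with $e=r=0$.

\begin{theorem}\label{thm:A}
For every field $k$ there is a radical $k$-algebra $R$ (so $R=J(R)$, and $R$ is an exchange ring) such that $\operatorname{Nil}(R)$ is a subring of $R$ but neither a left nor a right ideal. The ring with identity $S=k\oplus R$ is local, hence exchange, with $J(S)=R$ and $\operatorname{Nil}(S)=\operatorname{Nil}(R)$. So $S$ is an NR exchange ring with identity that is not NI.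
\end{theorem}

For the second theorem, the \emph{index} of a nilpotent element $x$ is the least $n\ge1$ with $x^n=0$, and a ring has \emph{bounded index} if the indices of its nilpotent elements are bounded. A ring is \emph{reduced} if $0$ is its only nilpotent element. The sum of two nil ideals is nil, so the sum of all nil ideals of $R$ is the largest nil ideal; we write it $\operatorname{Nil}^*(R)$.

\begin{theorem}\label{thm:B}
Let $R$ be an NR ring with $\operatorname{Nil}(R)\subseteq J(R)$ (for example, an NR exchange ring). Then $R/\operatorname{Nil}^*(R)$ is either reduced or has nilpotent elements of arbitrarily large index. Hence $R$ is NI if and only if $R/\operatorname{Nil}^*(R)$ has bounded index. In particular, every NR exchange ring of bounded index is NI.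
\end{theorem}

So every NR exchange ring that is not NI has unbounded index. The hypothesis $\operatorname{Nil}(R)\subseteq J(R)$ cannot be dropped: the ring $R=F\langle x,y\rangle/(x^2)$ is NR and not NI, and every element of $\operatorname{Nil}(R)=Fx+xRx$ has square zero because $x^2=0$.

Theorem~\ref{thm:A} is proved in Sections \ref{sec:model}--\ref{sec:R}, and Theorem~\ref{thm:B}, which is independent of it, in Section~\ref{sec:B}.

\section{The idea: functions above the diagonal}\label{sec:model}

The example can be understood before any ring is constructed. Let $H$ be the group, under composition, of increasing homeomorphisms of $\mathbb R$. Imagine a ring in which each nonzero element $b$ has a \emph{shadow} $\varphi_b\in H$, such that products have composed shadows and the shadow of a sum is at least the pointwise minimum of the shadows. If all shadows were translations $x\mapsto x+v(b)$, this would be a real valuation $v$. For translations a comparison at one point is a comparison everywhere. In $H$ it is not, and this is what we exploit.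

Put
\[
M=\{h\in H:\ h(0)>0,\ h(6)>6\}.
\]
It is closed under composition: if $g,h\in M$ then $g(h(0))>g(0)>0$, and likewise at $6$. It is also closed under pointwise minima. Consider only elements with shadows in $M$, and let us agree that an element whose shadow $h$ satisfies $h(0)\ge 6$, which means that the whole interval $[0,6]$ is pushed to or beyond its right end, counts as zero. Then an element with shadow $h\in M$ is nilpotent exactly when $h^n(0)\ge6$ for some $n\ge1$, where $h^n$ is the $n$-fold composite. The following lemma reads this off the graph.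

\begin{lemma}\label{lem:diag}
Let $h\in M$. Then $h^n(0)\ge 6$ for some $n\ge 1$ if and only if $h(x)>x$ for all $x\in[0,6]$.
\end{lemma}

\begin{proof}
If $h(x)>x$ on $[0,6]$, then the continuous function $h(x)-x$ has a positive minimum $\delta$ on this interval. So the sequence $h^n(0)$ grows by at least $\delta$ at each step as long as it stays in $[0,6]$. Hence some term is at least $6$.

Conversely, let $h^n(0)\ge6$ and suppose that $h(x)\le x$ for some $x\in[0,6]$. Since $h$ is increasing, $h^n(x)\le x$, so
\[
6\le h^n(0)\le h^n(x)\le x\le 6 ,
\]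
and $x=6$. But $h(6)>6$, a contradiction.
\end{proof}

The condition ``$h(x)>x$ on $[0,6]$'' passes to minima and, for elements of $H$, to composites: if $g$ and $h$ satisfy it and $x\in[0,6]$, then $g(h(x))>g(x)>x$. So sums and products of nilpotent elements will be nilpotent. On the other hand, membership in $M$ restricts $h$ only at the two ends, and in between the graph of $h$ may dip below the diagonal. Consider
\[
\tau(x)=x+1,\qquad \pi(x)=\max\Bigl\{\frac{x+1}{2},\,2x-4\Bigr\}.
\]
Both are in $M$, since $\pi(0)=\frac12$ and $\pi(6)=8$. The graph of $\tau$ lies above the diagonal, so an element with shadow $\tau$ is nilpotent; indeed $\tau^6(0)=6$. But $\pi(3)=2$, so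
\begin{equation}\label{eq:fixed}
\tau(\pi(3))=3,\qquad \pi(\tau(2))=2 ,
\end{equation}
and elements with shadow $\tau\pi$ or $\pi\tau$ are not nilpotent. By hand: $\tau\pi(x)=\frac{x+3}{2}$ for $x\le3$, so $(\tau\pi)^n(0)=3-3\cdot2^{-n}$, which never reaches $3$. Thus a nilpotent element times an element of the ring can fail to be nilpotent (Figure~\ref{fig:graphs}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[->] (0,0) -- (7.2,0);
\draw[->] (0,0) -- (0,7.2);
\draw[dotted] (6,0) -- (6,6) -- (0,6);
\draw[dotted] (3,0) -- (3,3);
\node[below] at (0,0) {$0$};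
\node[below] at (3,0) {$3$};
\node[below] at (6,0) {$6$};
\node[left] at (0,6) {$6$};
\draw[gray] (0,0) -- (6.8,6.8);
\draw[dashed] (0,1) -- (5.7,6.7);
\draw[thick] (0,0.5) -- (3,2) -- (5.35,6.7);
\draw[very thick] (0,1.5) -- (3,3) -- (4.85,6.7);
\fill (3,3) circle (0.09);
\node[below right] at (1.5,1.3) {$\pi$};
\node[above left] at (2.6,3.5) {$\tau$};
\node[above] at (4.7,6.7) {$\tau\pi$};
\end{tikzpicture}
\caption{Graphs of $\tau(x)=x+1$ (dashed), $\pi(x)=\max\{\frac{x+1}{2},2x-4\}$ (solid) and $\tau\pi=\pi+1$ (bold), with the diagonal in gray; the drawing is cut off a little above height $6$. All three functions are above the diagonal at $0$ and at $6$. Only $\tau$ is above it on the whole of $[0,6]$; $\tau\pi$ touches it at $3$, so its iterates cannot carry $0$ past $3$.}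
\label{fig:graphs}
\end{figure}

It remains to find a ring with these shadows. The increasing affine maps $x\mapsto 2^nx+r$ with $n\in\mathbb Z$ and $r\in\mathbb Z[1/2]$ form a group $G$, and in a group algebra $kG$ one can let the shadow of an element be the minimum of the affine maps in its support. This is not enough. A minimum of affine maps is concave, and a concave $h\in M$ satisfies
\begin{equation}\label{eq:concave}
h(x)\ \ge\ \Bigl(1-\frac x6\Bigr)h(0)+\frac x6\,h(6)\ >\ \frac x6\cdot6\ =\ x\qquad(0\le x\le6),
\end{equation}
so an element with shadow $h$ is nilpotent. The function $\pi$ is not concave. But it is the inverse of a concave one: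
\begin{equation}\label{eq:inverse}
\pi^{-1}(x)=\min\Bigl\{2x-1,\ \frac x2+2\Bigr\},
\end{equation}
because the inverse of a minimum of two elements of $H$ is the maximum of their inverses. So we need to invert elements of $kG$, that is, to pass to a division ring. The same division ring will contain the inverses $(1+b)^{-1}$ that make the ring radical.

\section{A division ring with shadows in $H$}\label{sec:Q}

Let $k$ be a field. Let $\mathbb D=\mathbb Z[1/2]$ and let $A$ be the group algebra of $(\mathbb D,+)$ over $k$, with basis $\{t^r:r\in\mathbb D\}$ and $t^rt^{r'}=t^{r+r'}$. It is the union of the increasing chain of Laurent polynomial rings generated by $t^{\pm 2^{-m}}$, $m\ge0$, so it is a commutative domain. Since doubling is bijective on $\mathbb D$, the rule $t^r\mapsto t^{2r}$ defines a $k$-automorphism $\sigma$ of $A$. Let $\Lambda=A[y^{\pm1};\sigma]$ be the skew Laurent polynomial ring: its elements are finite sums $\sum_n a_ny^n$ with $a_n\in A$, and $ya=\sigma(a)y$. Thus $yt^r=t^{2r}y$, and $\Lambda$ has the $k$-basis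
\[
G=\{t^ry^n:\ r\in\mathbb D,\ n\in\mathbb Z\},
\]
which is a group under multiplication, so $\Lambda=kG$. The group $G$ acts on $\mathbb R$ by
\[
(t^ry^n)(x)=2^nx+r .
\]
This respects the relation $yt^r=t^{2r}y$, since $2(x+r)=2x+2r$.

\subsection{Fractions}

A domain $\Lambda$ is \emph{left Ore} if for all nonzero $f,h\in\Lambda$ there are nonzero $u,v\in\Lambda$ with $uf=vh$. By Ore's theorem, a left Ore domain $\Lambda$ embeds in a division ring $Q$, its \emph{left quotient division ring}, all of whose elements have the form $s^{-1}f$ with $s,f\in\Lambda$, $s\ne0$.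

\begin{lemma}\label{lem:ore}
The ring $\Lambda=A[y^{\pm1};\sigma]$ is a left Ore domain.
\end{lemma}

\begin{proof}
Let $F$ be the field of fractions of $A$, extend $\sigma$ to $F$, and consider the skew polynomial ring $F[y;\sigma]\supseteq A[y;\sigma]$. The product of elements with leading terms $ay^m$ and $by^n$ has leading term $a\sigma^m(b)y^{m+n}$, so $F[y;\sigma]$ is a domain. For $f,h\in\Lambda$ there is $N\ge 0$ such that $y^Nf$ and $hy^N$ lie in $A[y;\sigma]$; since $y$ is invertible in $\Lambda$, it follows that $\Lambda$ is a domain.

Now let $f,h\in\Lambda$ be nonzero. Choose $N$ and $d$ such that $f_1=y^Nf$ and $h_1=y^Nh$ are in $A[y;\sigma]$ and have degree at most $d$. The elements of $F[y;\sigma]$ of degree at most $m$ form a left $F$-vector space $V_m$ of dimension $m+1$. The map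
\[
V_d\times V_d\to V_{2d},\qquad (u,v)\mapsto uf_1-vh_1,
\]
is left $F$-linear, and $2(d+1)>2d+1$. So there are $u,v\in V_d$, not both zero, with $uf_1=vh_1$; as $F[y;\sigma]$ is a domain, both are nonzero. Multiplying on the left by a common denominator in $A$ of the coefficients of $u$ and $v$, we may assume $u,v\in A[y;\sigma]$. Then $(uy^N)f=(vy^N)h$ is the required relation.
\end{proof}

Let $Q$ be the left quotient division ring of $\Lambda$. Since $k$ is central in $\Lambda$, it is central in $Q$, so $Q$ is a $k$-algebra. We shall use two consequences of the Ore condition. First, two elements of $Q$ have a common left denominator: if $us=vs_1$ with $u,v\neq 0$, then $s^{-1}f=(us)^{-1}uf$ and $s_1^{-1}f_1=(us)^{-1}vf_1$. Second, if $f\ne0$ and $uf=vs_1$ with $u,v\ne0$, then $fs_1^{-1}=u^{-1}v$, so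
\begin{equation}\label{eq:product}
(s^{-1}f)(s_1^{-1}f_1)=(us)^{-1}(vf_1).
\end{equation}

\subsection{Shadows of elements of $\Lambda$}

For $0\ne f=\sum_{g\in G}c_g\,g\in\Lambda$ put $\operatorname{supp}f=\{g:c_g\ne0\}$ and
\[
\varphi_f(x)=\min\{g(x):\ g\in\operatorname{supp}f\}\qquad(x\in\mathbb R).
\]
As a minimum of finitely many increasing affine bijections, $\varphi_f$ is in $H$.

\begin{lemma}\label{lem:lambda}
Let $f,h\in\Lambda$ be nonzero.
\begin{enumerate}
\item If $f+h\ne0$, then $\varphi_{f+h}\ge\min(\varphi_f,\varphi_h)$ pointwise.
\item $\varphi_{fh}=\varphi_f\circ\varphi_h$.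
\end{enumerate}
\end{lemma}

\begin{proof}
(1) holds because $\operatorname{supp}(f+h)\subseteq\operatorname{supp}f\cup\operatorname{supp}h$.

(2) The inequality $\varphi_{fh}\ge\varphi_f\circ\varphi_h$ is easy; the danger is cancellation of the terms that give the minimum. If the minimum at a point $x$ is attained only once, these terms cannot cancel. Ties occur only where two elements of $G$ agree, as $t$ and $y$ do at $x=1$, and we avoid such points. Let $x$ be irrational. If $2^nx+r=2^mx+r'$ with $r,r'\in\mathbb D$, then $n=m$ and $r=r'$; hence distinct elements of $G$ take distinct values at $x$. Also $g(x)$ is irrational for every $g\in G$. So there is a unique $h_0\in\operatorname{supp}h$ with $h_0(x)=\varphi_h(x)$, and a unique $g_0\in\operatorname{supp}f$ with $g_0(h_0(x))=\varphi_f(h_0(x))$. For all $g\in\operatorname{supp}f$ and $h_1\in\operatorname{supp}h$,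
\[
g(h_1(x))\ \ge\ g(h_0(x))\ \ge\ g_0(h_0(x)).
\]
Equality in the first place forces $h_1=h_0$, and equality in the second forces $g=g_0$. Therefore $(g_0,h_0)$ is the only pair in $\operatorname{supp}f\times\operatorname{supp}h$ with product $g_0h_0$. So $g_0h_0$ occurs in $fh$ with nonzero coefficient, and no element of $\operatorname{supp}(fh)$ has a smaller value at $x$. Thus $\varphi_{fh}(x)=g_0(h_0(x))=\varphi_f(\varphi_h(x))$ for all irrational $x$, and by continuity for all $x$.
\end{proof}

\subsection{Shadows of elements of $Q$}

Let $Q^*=Q\setminus\{0\}$. For $s^{-1}f\in Q^*$ with $s,f\in\Lambda$ put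
\[
\varphi_{s^{-1}f}=\varphi_s^{-1}\circ\varphi_f\in H .
\]

\begin{proposition}\label{prop:Q}
This is a well-defined map $Q^*\to H$ that extends $f\mapsto\varphi_f$. For $q,q'\in Q^*$ and $c\in k^*$,
\[
\varphi_{qq'}=\varphi_q\circ\varphi_{q'},\qquad
\varphi_{q+q'}\ge\min(\varphi_q,\varphi_{q'})\ \text{ if } q+q'\ne0,\qquad
\varphi_c=\operatorname{id}.
\]
In particular $\varphi_{cq}=\varphi_q$ and $\varphi_{q^{-1}}=\varphi_q^{-1}$.
\end{proposition}

\begin{proof}
\emph{Well defined.} Let $s^{-1}f=s_1^{-1}f_1\neq 0$, and choose nonzero $u,v\in\Lambda$ with $us=vs_1$. Then $uf=us\,s^{-1}f=vs_1\,s_1^{-1}f_1=vf_1$. By Lemma~\ref{lem:lambda}(2), $\varphi_u\varphi_s=\varphi_v\varphi_{s_1}$ and $\varphi_u\varphi_f=\varphi_v\varphi_{f_1}$. Hence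
\[
\varphi_s^{-1}\varphi_f=(\varphi_u\varphi_s)^{-1}(\varphi_u\varphi_f)=(\varphi_v\varphi_{s_1})^{-1}(\varphi_v\varphi_{f_1})=\varphi_{s_1}^{-1}\varphi_{f_1}.
\]

\emph{Scalars and $\Lambda$.} The support of $c\in k^*$ consists of the identity of $G$, so $\varphi_c=\operatorname{id}$. Writing $f=1^{-1}f$ we see that the new definition extends the old one.

\emph{Products.} Let $q=s^{-1}f$ and $q'=s_1^{-1}f_1$ be nonzero, and choose nonzero $u,v\in\Lambda$ with $uf=vs_1$. Then $\varphi_u\varphi_f=\varphi_v\varphi_{s_1}$, that is, $\varphi_u^{-1}\varphi_v=\varphi_f\varphi_{s_1}^{-1}$. By \eqref{eq:product} the shadow of $qq'$ is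
\[
(\varphi_u\varphi_s)^{-1}\varphi_v\varphi_{f_1}=\varphi_s^{-1}\,\varphi_u^{-1}\varphi_v\,\varphi_{f_1}=(\varphi_s^{-1}\varphi_f)(\varphi_{s_1}^{-1}\varphi_{f_1}).
\]

\emph{Sums.} Take a common denominator, $q=s^{-1}f$ and $q'=s^{-1}f'$. Since $\varphi_s^{-1}$ is increasing, Lemma~\ref{lem:lambda}(1) gives
\[
\varphi_{q+q'}=\varphi_s^{-1}\varphi_{f+f'}\ \ge\ \varphi_s^{-1}\bigl(\min(\varphi_f,\varphi_{f'})\bigr)=\min(\varphi_q,\varphi_{q'}).\qedhere
\]
\end{proof}

\section{The radical ring}\label{sec:R}

We now carry out the plan of Section~\ref{sec:model}. Put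
\[
B=\{0\}\cup\{q\in Q^*:\ \varphi_q(0)>0,\ \varphi_q(6)>6\},\qquad
I=\{0\}\cup\{q\in Q^*:\ \varphi_q(0)\ge6\}.
\]
Thus a nonzero $q$ is in $B$ exactly when $\varphi_q\in M$.

\begin{proposition}\label{prop:BI}
$B$ is a $k$-subalgebra of $Q$ (without identity), $I$ is a $k$-subspace and an ideal of $B$, and $B$ is a radical ring.
\end{proposition}

\begin{proof}
\emph{$B$ is a subalgebra.} By Proposition~\ref{prop:Q}, $B$ is closed under scalars and sums, and it is closed under products because $M$ is closed under composition. The element $1$ is not in $B$, since $\varphi_1=\operatorname{id}$.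

\emph{$I$ is an ideal.} It is closed under scalars and sums. If $0\ne q\in I$, then $\varphi_q(6)>\varphi_q(0)\ge6>0$, so $q\in B$. If moreover $0\ne b\in B$, then
\[
\varphi_{bq}(0)=\varphi_b(\varphi_q(0))\ge\varphi_b(6)>6,\qquad
\varphi_{qb}(0)=\varphi_q(\varphi_b(0))\ge\varphi_q(0)\ge6 .
\]
The condition at $6$ in the definition of $B$ makes $I$ a left ideal, and the condition at $0$ makes it a right ideal.

\emph{$B$ is radical.} Let $0\ne b\in B$. The geometric series for $(1+b)^{-1}$ is of no use, as $b$ need not be nilpotent modulo $I$. But the inverse exists in $Q$, and we have to control its shadow at the two points $0$ and $6$ only. First, $-1\notin B$ because $\varphi_{-1}=\operatorname{id}$, so $1+b\ne0$. Let $x\in\{0,6\}$; then $\varphi_b(x)>x$. On the one hand,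
\[
\varphi_{1+b}(x)\ge\min(x,\varphi_b(x))=x .
\]
On the other hand, $1=(1+b)+(-b)$ gives $x\ge\min(\varphi_{1+b}(x),\varphi_b(x))$, and hence $\varphi_{1+b}(x)\le x$. So $\varphi_{1+b}$ fixes $0$ and $6$, and so does $\varphi_{(1+b)^{-1}}$. Put $b'=-b(1+b)^{-1}$. Then $\varphi_{b'}(x)=\varphi_b(x)>x$ for $x\in\{0,6\}$, so $b'\in B$. Since $1+b'=(1+b-b)(1+b)^{-1}=(1+b)^{-1}$, we have $(1+b)(1+b')=(1+b')(1+b)=1$ in $Q$, that is, $b+b'+bb'=b+b'+b'b=0$, as required.
\end{proof}

Let $R=B/I$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
As a quotient of a radical ring, $R$ is radical, hence an exchange ring.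

\emph{Nilpotent elements.} Let $0\ne b\in B$. Then $b^n\ne0$ and $\varphi_{b^n}=\varphi_b^n$, so $b^n\in I$ if and only if $\varphi_b^n(0)\ge6$. By Lemma~\ref{lem:diag},
\begin{equation}\label{eq:nil}
b+I\in\operatorname{Nil}(R)\iff \varphi_b(x)>x\ \text{ for all } x\in[0,6].
\end{equation}

\emph{$\operatorname{Nil}(R)$ is a subring.} Let $b,b'\in B$ be nonzero with $b+I$ and $b'+I$ nilpotent, and let $x\in[0,6]$. Then $\varphi_{-b}(x)=\varphi_b(x)>x$. If $b+b'\ne0$, then $\varphi_{b+b'}(x)\ge\min(\varphi_b(x),\varphi_{b'}(x))>x$. Finally $\varphi_{bb'}(x)=\varphi_b(\varphi_{b'}(x))>\varphi_b(x)>x$. By \eqref{eq:nil}, the classes of $-b$, $b+b'$ and $bb'$ are nilpotent.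

\emph{$\operatorname{Nil}(R)$ is not a one-sided ideal.} The element $t=t^1$ has shadow $\tau(x)=x+1$. So $t\in B$ and $t+I$ is nilpotent; indeed $t^6\in I$. Next let
\[
s=t^{-1}y+t^{2}y^{-1}\in\Lambda,\qquad p=s^{-1}\in Q .
\]
Then $\varphi_s(x)=\min\{2x-1,\frac x2+2\}$, so by \eqref{eq:inverse} the shadow of $p$ is $\varphi_p=\varphi_s^{-1}=\pi$. As $\pi\in M$, we have $p\in B$. By \eqref{eq:fixed}, $\varphi_{tp}(3)=\tau(\pi(3))=3$ and $\varphi_{pt}(2)=\pi(\tau(2))=2$. By \eqref{eq:nil}, neither $tp+I$ nor $pt+I$ is nilpotent, although $t+I$ is. So $\operatorname{Nil}(R)$ is neither a right nor a left ideal.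

\emph{The ring with identity.} Let $S=k\oplus R$ with $(c,r)(c',r')=(cc',\,cr'+c'r+rr')$. Identify $c$ with $(c,0)$ and $r$ with $(0,r)$. An element $c+r$ with $c\ne0$ is $c(1+c^{-1}r)$, which is invertible because $R$ is radical. So the ideal $R$ is the set of nonunits of $S$; hence $S$ is local and $J(S)=R$. It is an exchange ring: in \eqref{eq:exchange}, for a unit $x$ take $e=s=1$ and $r=x^{-1}$; for a nonunit $x$ the element $1-x$ is a unit, and we take $e=r=0$ and $s=-x(1-x)^{-1}$. A nilpotent element of $S$ maps to $0$ in $S/R\cong k$, so $\operatorname{Nil}(S)=\operatorname{Nil}(R)$. This is a subring of $S$. It is not a left or right ideal of $S$, since it is not one of $R$.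
\end{proof}

\begin{remark}
If $b\in B$ is a nonzero element of $\Lambda$, then $\varphi_b$ is a minimum of affine functions, hence concave, and by \eqref{eq:concave} and \eqref{eq:nil} the element $b+I$ is nilpotent. So the failure of the ideal property involves genuine fractions. The indices of nilpotence in $R$ are unbounded, as Theorem~\ref{thm:B} requires: for $r\in\mathbb D$, $r>0$, we have $(t^r)^n\in I$ if and only if $nr\ge6$.
\end{remark}

\section{Bounded index}\label{sec:B}

We turn to Theorem~\ref{thm:B}. Throughout, $R$ is an NR ring with $\operatorname{Nil}(R)\subseteq J(R)$.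

\subsection{Reduction}

Write $\overline R=R/\operatorname{Nil}^*(R)$. If a power of $x\in R$ lies in the nil ideal $\operatorname{Nil}^*(R)$, then $x$ is nilpotent; so $\operatorname{Nil}(\overline R)$ is the image of $\operatorname{Nil}(R)$. Hence $\overline R$ is NR. The image of $J(R)$ is an ideal of $\overline R$ that is a radical ring, so it lies in $J(\overline R)$, and $\operatorname{Nil}(\overline R)\subseteq J(\overline R)$. The preimage in $R$ of a nil ideal of $\overline R$ is nil, hence contained in $\operatorname{Nil}^*(R)$; so $\overline R$ has no nonzero nil ideals. Finally,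
\begin{equation}\label{eq:NI}
R \text{ is NI}\iff \overline R\text{ is reduced}.
\end{equation}
Indeed, if $\operatorname{Nil}(R)$ is an ideal, it is a nil ideal and equals $\operatorname{Nil}^*(R)$, so $\overline R$ is reduced. Conversely, if $\overline R$ is reduced, then $\operatorname{Nil}(R)\subseteq\operatorname{Nil}^*(R)\subseteq\operatorname{Nil}(R)$. So it suffices to prove the following.

\begin{proposition}\label{prop:bounded}
Let $R$ be an NR ring with $N:=\operatorname{Nil}(R)\subseteq J(R)$ and without nonzero nil ideals. Suppose that for some $n\ge1$ every $x\in N$ satisfies $x^n=0$. Then $N=0$.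
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:bounded}]
The proposition applied to $\overline R$ shows that $\overline R$ is reduced if it has bounded index, which is the stated dichotomy. Reduced rings have bounded index, so with \eqref{eq:NI}, $R$ is NI if and only if $\overline R$ has bounded index. If $R$ has bounded index, so does $\overline R$, because nilpotent elements of $\overline R$ lift to nilpotent elements of $R$. For an NR exchange ring the hypothesis $\operatorname{Nil}(R)\subseteq J(R)$ holds by \cite{Ster}.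
\end{proof}

\subsection{The method}

From now on $R$, $N$ and $n$ are as in Proposition~\ref{prop:bounded}, and $J=J(R)$. Let $U=1+J$, a group of units of $R^1=\mathbb Z\oplus R$. As $R$ is an ideal of $R^1$, conjugation by $u\in U$ maps $R$ to $R$ and $N$ to $N$.

Let $a\in N$ with $a^2=0$ and let $u\in U$. The aim is to show that $aua=0$; this says $aja=0$ for all $j\in J$, and little more is needed to conclude $a=0$. Suppose first that $n=2$. For $r_0,r_1\in R$ consider the nilpotent elements $n_0=ar_0a$ and $n_1=u(ar_1a)u^{-1}$. They have square zero, and so has their sum, since $N$ is closed under addition. Thus $n_0n_1+n_1n_0=0$, where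
\[
n_0n_1=ar_0(aua)r_1a\,u^{-1},\qquad n_1n_0=u\,ar_1(au^{-1}a)r_0a .
\]
If we could discard $n_1n_0$, we would get $ar_0(aua)r_1a=0$ for all $r_0,r_1$; modulo a prime ideal, $a$ or $aua$ would vanish, and in both cases $aua$. To discard it, we use that $N$ is also closed under multiplication: $n_0n_1$ is nilpotent. This will give $(aua)r_1(au^{-1}a)=0$ for all $r_1$, so modulo a prime ideal that does not contain $aua$ we have $au^{-1}a=0$ and hence $n_1n_0=0$.

For general $n$ we do the same with the conjugates by $1,u,\dots,u^{n-1}$. Products of them are used to kill every word that is not increasing; the sum is then used to kill the only increasing word of length $n$.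

\subsection{Two lemmas}

The absence of nonzero nil ideals enters through the following two lemmas.

\begin{lemma}\label{lem:zR}
If $z\in R$ and every element of $zR$ is nilpotent, then $z=0$.
\end{lemma}

\begin{proof}
Since $z^2\in zR$, the element $z$ is nilpotent. Let $r,s\in R$. Then $zr$ is nilpotent. If $(zr)^m=0$, then $(rz)^{m+1}=r(zr)^mz=0$. If $(zsr)^m=0$, then $(rzs)^{m+1}=r(zsr)^mzs=0$. So $z$, $zr$, $rz$, $rzs$ are all in $N$. The ideal generated by $z$ consists of the sums of an integer multiple of $z$, elements $zr$ and $r'z$, and finitely many elements $r_izs_i$. As $N$ is an additive group, this ideal is nil, hence zero.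
\end{proof}

An ideal $P\ne R$ is \emph{prime} if $xRy\subseteq P$ implies $x\in P$ or $y\in P$. By induction, if $x_0r_1x_1r_2\cdots r_mx_m\in P$ for all $r_1,\dots,r_m\in R$, then some $x_i$ lies in $P$. Note also that every ideal of $R$ is stable under multiplication by elements of $R^1$ on either side.

\begin{lemma}\label{lem:prime}
For every nonzero $z\in R$ there is a prime ideal $P$ of $R$ with $z\notin P$.
\end{lemma}

\begin{proof}
If $w\in R$ and $wRw=0$, then $(wr)^2=0$ for all $r\in R$, so $w=0$ by Lemma~\ref{lem:zR}. Hence we can choose a sequence of nonzero elements $z_0=z$, $z_{l+1}=z_l\rho_lz_l$ with $\rho_l\in R$. By Zorn's lemma there is an ideal $P$ maximal among the ideals that contain no $z_l$; then $z=z_0\notin P$, and in particular $P\neq R$. An ideal that contains $z_l$ contains all later $z_i$. Suppose $xRy\subseteq P$ but $x,y\notin P$. Let $(x)$ and $(y)$ be the ideals generated by $x$ and $y$. By maximality, $P+(x)$ and $P+(y)$ both contain $z_l$ for some large $l$. Then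
\[
z_{l+1}=z_l\rho_lz_l\in P+(x)R(y)\subseteq P+R^1xRyR^1\subseteq P,
\]
where $(x)R(y)$ and $R^1xRyR^1$ denote the additive groups generated by the products. This contradicts the choice of $P$.
\end{proof}

\subsection{The main argument}

\begin{proof}[Proof of Proposition~\ref{prop:bounded}]
Let $a\in N$ with $a^2=0$. For $r\in R$ we have $(ara)^2=0$, so $ara\in N$. Fix $u\in U$.

\medskip\noindent\textbf{Step 1.} \emph{For all $m\ge1$ and all $r_1,\dots,r_m\in R$,}
\begin{equation}\label{eq:step1}
(aua)r_1(aua)r_2\cdots(aua)r_m\,(au^{-m}a)=0 .
\end{equation}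
For any $r_0\in R$ the product $x=\prod_{i=0}^m u^i(ar_ia)u^{-i}$, with factors in increasing order of $i$, is in $N$, since $N$ is stable under conjugation by $U$ and closed under products. Between $ar_ia$ and $ar_{i+1}a$ stands $u^{-i}u^{i+1}=u$, so
\[
x=ar_0\,w,\qquad w=(aua)r_1(aua)r_2\cdots(aua)r_m\,au^{-m}\in R .
\]
If $(ar_0w)^l=0$, then $(war_0)^{l+1}=w(ar_0w)^lar_0=0$. Since $w$ does not depend on $r_0$, every element $war_0$ of $waR$ is nilpotent, and $wa=0$ by Lemma~\ref{lem:zR}. This is \eqref{eq:step1}.

\medskip\noindent\textbf{Step 2.} \emph{We have $aua=0$.} Equation \eqref{eq:step1} says that a product vanishes; to conclude that a factor vanishes we work modulo a prime ideal. Suppose $aua\ne0$ and choose, by Lemma~\ref{lem:prime}, a prime ideal $P$ with $aua\notin P$. By \eqref{eq:step1},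
\begin{equation}\label{eq:desc}
au^{-m}a\in P\quad\text{for all } m\ge1,\qquad\text{and}\qquad au^0a=a^2=0 .
\end{equation}
For $r_0,\dots,r_{n-1}\in R$ put $n_i=u^i(ar_ia)u^{-i}\in N$. Then
\[
n_in_j=u^iar_i\,(au^{j-i}a)\,r_jau^{-j}\in P\qquad\text{whenever } j\le i,
\]
by \eqref{eq:desc}. The element $x=n_0+n_1+\dots+n_{n-1}$ is in $N$, so $x^n=0$; this is the one place where the bound on the index is used. Expand $x^n$ into words $n_{i_1}n_{i_2}\cdots n_{i_n}$. A word is in $P$ unless $i_1<i_2<\dots<i_n$, and as the indices are in $\{0,\dots,n-1\}$, the only such word is $n_0n_1\cdots n_{n-1}$. Hence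
\[
n_0n_1\cdots n_{n-1}=ar_0(aua)r_1(aua)r_2\cdots(aua)r_{n-1}a\,u^{-(n-1)}\in P
\]
(for $n=1$ this reads $ar_0a\in P$). Multiplying by $u^{n-1}$ on the right we get $ar_0(aua)r_1\cdots(aua)r_{n-1}a\in P$ for all $r_0,\dots,r_{n-1}\in R$. As $P$ is prime, $a\in P$ or $aua\in P$. In either case $aua\in P$, a contradiction.

\medskip\noindent\textbf{Step 3.} \emph{We have $a=0$.} As $u\in U$ was arbitrary, Step 2 gives $aja=a(1+j)a-a^2=0$ for every $j\in J$; thus $aJa=0$. Let $j\in J$. For $r\in R$, $(ajr)^2=(a\,jr\,a)jr=0$ since $jr\in J$. So $ajR$ consists of nilpotent elements, and $aj=0$ by Lemma~\ref{lem:zR}. Thus $aJ=0$. Now we use $a\in N\subseteq J$: for $r\in R$ we have $rar\in J$, so $(ar)^2=a(rar)=0$. So $aR$ consists of nilpotent elements, and $a=0$ by Lemma~\ref{lem:zR}.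

\medskip
We have shown that $0$ is the only element of $R$ with square zero. If some $x\in N$ were nonzero, of index $l\ge2$, then $x^{l-1}\neq 0$ and $(x^{l-1})^2=x^{2l-2}=0$ because $2l-2\ge l$, a contradiction. So $N=0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Ster} Janez \v{S}ter, \emph{Rings in which nilpotents form a subring}, arXiv:1510.07523 (2015).
\end{thebibliography}

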